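# An annular diagram of square zero and two cohomological dimensions of a Hopf algebra

## 1. A diagram $\nu$ with $\nu^2=0$, and its image $Q$

Draw an annulus with two marked points on its outer circle and two on its inner circle. On each circle choose a base point away from the marked points. Let $\nu$ be the diagram consisting of two arcs:

* an arc joining the two outer points, with the hole on the side that does *not* contain the outer base point;
* an arc joining the two inner points, which together with the interval of the inner circle containing the inner base point bounds a small disc.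

Color the three regions alternately with $+$ and $-$, so that base points lie in $+$ regions: the outer half-disc is $+$, the small inner disc is $+$, and the region between the two arcs is $-$. Diagrams are composed by inserting one in the hole of the other. In $\nu\nu$ the inner arc of the first copy and the outer arc of the second copy close up to a curve which bounds a disc colored $+$ and whose exterior is colored $-$. We adopt the following rule: a closed curve that bounds a disc is erased with a factor $1$ if its exterior is colored $+$, and with a factor $0$ if its exterior is colored $-$. Then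
$$\nu\nu=0\cdot \nu=0 .$$

The rule has a realization by matrices. The matrix $G=\mathrm{diag}(\tfrac23,\tfrac23,-\tfrac13)$ has $\mathrm{tr}\,G=1$ and $\mathrm{tr}\,G^{-1}=0$, and these are the two loop values. Out of this calculus we shall build a Hopf algebra $A$ coacting on $M_3(k)$, and $\nu$ will become a map
$$N:M_3(k)\otimes A\to M_3(k)\otimes A,\qquad N(e_{pq}\otimes c)=\sum_{i,j}\frac{g_p}{g_ig_j}\,e_{ij}\otimes u_{ip,jq}\,c ,$$
linear over $A$ and compatible with a coaction of $A$. Put $Q=\mathrm{Im}\,N$. The whole talk is about the contrast between two facts.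

* If only the $A$-module structure is remembered, there is an $A$-linear $N'$ with $NN'N=N$. So $Q$ is a projective $A$-module.
* If the coaction is remembered too, no such $N'$ exists. The obstruction is the loop value $0$ above. So $Q$ is not projective as a module with compatible coaction.

What this is for: there are two cohomological dimensions of a Hopf algebra, one that sees modules only and one that sees modules with compatible coactions. The object $Q$ separates them.

## 2. Hochschild dimension, Gerstenhaber–Schack dimension, Yetter–Drinfeld modules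

Throughout $k$ is a field and $A$ a Hopf algebra over $k$ with coproduct $\Delta(a)=a_1\otimes a_2$, counit $\varepsilon$, antipode $S$. Comodules are right comodules, $\delta(v)=v_0\otimes v_1$, and $\mathrm{Hom}^A$ denotes colinear maps.

**Definition 2.1.** The Hochschild cohomological dimension of $A$ is
$$\mathrm{cd}(A)=\sup\{n\ge 0: H^n(A,M)\neq0\text{ for some }A\text{-bimodule }M\}\in\mathbb N\cup\{\infty\},$$
where $H^*(A,M)$ is Hochschild cohomology.

**Definition 2.2.** A Hopf bimodule over $A$ is an object of ${}_A^A\mathcal M_A^A$: an $A$-bimodule and $A$-bicomodule whose structure maps are compatible in the standard way (example: $A$ itself, with multiplication and comultiplication). For a Hopf bimodule $M$, $H^*_{\rm GS}(A,M)$ is the cohomology of the Gerstenhaber–Schack bicomplex, whose columns are modeled on the Hochschild complex of the algebra $A$ and whose rows are modeled on the Cartier complex of the coalgebra $A$. The Gerstenhaber–Schack dimension is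
$$\mathrm{cd}_{\rm GS}(A)=\sup\{n\ge0:H^n_{\rm GS}(A,M)\ne0\text{ for some Hopf bimodule }M\}.$$

For every $A$ there is a functor $\mathcal G$ from $A$-bimodules to Hopf bimodules with $H^*(A,M)\simeq H^*_{\rm GS}(A,\mathcal G(M))$. In particular $\mathrm{cd}(A)\le\mathrm{cd}_{\rm GS}(A)$. The question, from Julien Bichon, "Gerstenhaber-Schack and Hochschild cohomologies of Hopf algebras", arXiv:1411.1942 (2014), is: does $\mathrm{cd}(A)=\mathrm{cd}_{\rm GS}(A)$ hold for every Hopf algebra over a field of characteristic zero? Does it hold at least if $A$ is cosemisimple?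

Recall that $A$ is *cosemisimple* if every comodule is a direct sum of simple comodules; then $\mathrm{Hom}^A(V,-)$ is exact for every comodule $V$. A group algebra $k\Gamma$ is cosemisimple: a comodule is a $\Gamma$-graded vector space. The algebra $k[x]$ with $x$ primitive is not: the comodule $k^2$ with $\delta(v_1)=v_1\otimes1$, $\delta(v_2)=v_2\otimes1+v_1\otimes x$ is not semisimple.

Both parts of the question have a negative answer.

**Theorem A.** If $\mathrm{char}\,k=0$ and $A=k[x]$ with $x$ primitive, then $\mathrm{cd}(A)=1$ and $\mathrm{cd}_{\rm GS}(A)=2$.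

**Theorem B.** If $A$ is cosemisimple (over any field), then $\mathrm{cd}_{\rm GS}(A)\in\{\mathrm{cd}(A),\infty\}$. So equality holds whenever $\mathrm{cd}_{\rm GS}(A)<\infty$.

**Theorem C.** Over every field of characteristic $0$ there is a cosemisimple Hopf algebra $A$ with $\mathrm{cd}(A)=3$ and $\mathrm{cd}_{\rm GS}(A)=\infty$. More generally, for every $n\ge3$ there is a cosemisimple Hopf algebra with $\mathrm{cd}=n$ and $\mathrm{cd}_{\rm GS}=\infty$.

So in the cosemisimple case the only possible failure is $\mathrm{cd}(A)<\infty=\mathrm{cd}_{\rm GS}(A)$, and it does occur.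

**Definition 2.3.** $\mathcal{YD}$ is the category of (right-right) Yetter–Drinfeld modules: right $A$-modules and right $A$-comodules $Y$ with
$$\delta(ya)=y_0a_2\otimes S(a_1)y_1a_3 .$$
Morphisms are linear and colinear. Kernels and cokernels are those of vector spaces. $\mathcal{YD}$ is monoidal with action $(y\otimes z)a=ya_1\otimes za_2$ and coaction $y\otimes z\mapsto y_0\otimes z_0\otimes y_1z_1$. Indeed, applying the coaction to $ya_1\otimes za_2$ gives $y_0a_2\otimes z_0a_5\otimes S(a_1)y_1a_3S(a_4)z_1a_6=y_0a_2\otimes z_0a_3\otimes S(a_1)y_1z_1a_4$.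

Example. For $A=k\Gamma$, a Yetter–Drinfeld module is a graded space $Y=\bigoplus_{\gamma\in\Gamma}Y_\gamma$ with a right $\Gamma$-action such that $Y_\gamma g=Y_{g^{-1}\gamma g}$.

We use three published facts.

* Hopf bimodules are equivalent to $\mathcal{YD}$, with $A$ corresponding to $k$ (Schauenburg, *Hopf modules and Yetter–Drinfel'd modules*, J. Algebra 1994), and $H^*_{\rm GS}(A,M)\simeq \mathrm{Ext}^*_{{}^A_A\mathcal M^A_A}(A,M)$ (Taillefer, *Injective Hopf bimodules, cohomologies of infinite dimensional Hopf algebras and graded-commutativity of the Yoneda product*, J. Algebra 2004). Hence $\mathrm{cd}_{\rm GS}(A)=\sup\{n:\mathrm{Ext}^n_{\mathcal{YD}}(k,Y)\neq0\text{ for some }Y\}$.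
* $\mathrm{cd}(A)=\mathrm{pd}_A(k)$, the projective dimension of the trivial right module (classical).
* A cosemisimple Hopf algebra has bijective antipode (Larson).

So the question compares the resolution length of the same object $k$ in two categories.

**Definition 2.4.** For a comodule $V$, the free Yetter–Drinfeld module on $V$ is $L(V)=V\otimes A$ with right multiplication and coaction $v\otimes a\mapsto v_0\otimes a_2\otimes S(a_1)v_1a_3$.

It is in $\mathcal{YD}$: the coaction of $v\otimes ab$ is $v_0\otimes a_2b_2\otimes S(b_1)S(a_1)v_1a_3b_3$. The map $v\mapsto v\otimes1$ is colinear, and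
$$\mathrm{Hom}_{\mathcal{YD}}(L(V),Y)=\mathrm{Hom}^A(V,Y),\qquad f\mapsto (v\otimes a\mapsto f(v)a);\tag{2.1}$$
the map on the right is colinear exactly by the Yetter–Drinfeld condition in $Y$. If $A$ is cosemisimple, $\mathrm{Hom}^A(V,-)$ is exact, so every $L(V)$ is projective. Every $Y$ is a quotient of $L(Y)$ via $y\otimes a\mapsto ya$. So $\mathcal{YD}$ has enough projectives, the projectives are the direct summands of the $L(V)$, they are projective as $A$-modules, and
$$\mathrm{cd}_{\rm GS}(A)=\mathrm{pd}_{\mathcal{YD}}(k).\tag{2.2}$$

## 3. Group algebras and $k[x]$, by hand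

**Group algebras.** Let $A=k\Gamma$. In $Y=\bigoplus Y_\gamma$ the component $Y_1$ of the unit element is stable under $\Gamma$, and so is $\bigoplus_{\gamma\ne1}Y_\gamma$. Morphisms preserve degrees. So $\mathcal{YD}$ is a product of two categories, one of which consists of the objects concentrated in degree $1$ and is just the category of right $k\Gamma$-modules. The object $k$ lies in it. Hence $\mathrm{Ext}^*_{\mathcal{YD}}(k,Y)=\mathrm{Ext}^*_{k\Gamma}(k,Y_1)$, and $\mathrm{cd}_{\rm GS}(k\Gamma)=\mathrm{pd}_{k\Gamma}(k)=\mathrm{cd}(k\Gamma)$. Equality holds here.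

**Proof of Theorem A.** Let $A=k[x]$, $x$ primitive, $\mathrm{char}\,k=0$. From $0\to k[x]\xrightarrow{x}k[x]\to k\to0$ and $\mathrm{Ext}^1_{k[x]}(k,k)=k$ we get $\mathrm{cd}(A)=1$.

**Step 1.** *This step identifies $\mathcal{YD}$.* Write a comodule structure as $\delta(v)=\sum_iD_iv\otimes x^i$ (a finite sum for each $v$). Comparing $\sum D_jD_iv\otimes x^j\otimes x^i$ with $\sum_nD_nv\otimes(x\otimes1+1\otimes x)^n$ shows that coassociativity means $D_iD_j=\binom{i+j}{i}D_{i+j}$; the counit gives $D_0=1$. In characteristic $0$ this says $D_i=y^i/i!$ with $y=D_1$, and $y$ is locally nilpotent; conversely any locally nilpotent $y$ gives a comodule. Since $A$ is commutative and cocommutative, the Yetter–Drinfeld condition reads $\delta(va)=v_0a\otimes v_1$, that is, $y$ commutes with $x$. So $\mathcal{YD}$ is the category $\mathcal N$ of modules over $R=k[x,y]$ on which $y$ is locally nilpotent.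

**Step 2.** *This step shows that the $y$-torsion part $I_{(y)}$ of an injective $R$-module $I$ is injective.* By Baer's criterion take an ideal $\mathfrak a$ and $f:\mathfrak a\to I_{(y)}$. As $\mathfrak a$ is finitely generated, $y^Nf(\mathfrak a)=0$ for some $N$, so $f$ vanishes on $y^N\mathfrak a$. By Artin–Rees, $\mathfrak a\cap y^MR\subset y^N\mathfrak a$ for some $M$. So $f$ factors through $\mathfrak a/(\mathfrak a\cap y^MR)\subset R/y^MR$. As $I$ is injective, $f$ extends to $R/y^MR\to I$. The image is killed by $y^M$, hence lies in $I_{(y)}$.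

**Step 3.** *This step computes $\mathrm{Ext}_{\mathcal N}$.* Let $Y\in\mathcal N$ and embed it in an injective $R$-module $I$. Then $Y\subset I_{(y)}$, the object $I_{(y)}\in\mathcal N$ is $R$-injective, hence injective in $\mathcal N$, and $I_{(y)}/Y\in\mathcal N$. Iterating, $Y$ has a resolution in $\mathcal N$ which is injective both in $\mathcal N$ and over $R$. So $\mathrm{Ext}_{\mathcal N}=\mathrm{Ext}_R$ on $\mathcal N$. The trivial object $k$ has $x=y=0$, the Koszul complex gives $\mathrm{Ext}^2_R(k,k)=k$, and $\mathrm{gl.dim}\,R=2$. Hence $\mathrm{cd}_{\rm GS}(A)=2$. $\square$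

Here the coaction has its own extensions. If $A$ is cosemisimple, comodules have none, and one may hope for equality.

## 4. Averaging an $A$-linear section, and the identity it needs

Let $A$ be cosemisimple. Resolve $k$ by free objects $L(V_i)$. If $\mathrm{cd}(A)=n<\infty$, the $n$-th syzygy is a projective $A$-module. Equality of dimensions would follow if it were also projective in $\mathcal{YD}$. So take a surjection $p:P\to Y$ in $\mathcal{YD}$ with $P$ projective and an $A$-linear section $s$ of $p$, and try to make $s$ colinear. The natural tool is the Haar integral: the linear form $h:A\to k$ with $h(1)=1$ and $a_1h(a_2)=h(a)1=h(a_1)a_2$. Put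
$$\bar s(y)=s(y_0)_0\,h\big(s(y_0)_1S(y_1)\big).$$

*$\bar s$ is colinear.* For $x\in A$ and a comodule element $y$ we have, by $S(y_2)y_3=\varepsilon(y_2)$ and invariance of $h$ applied to $xS(y_1)$,
$$x_1h(x_2S(y_1))=x_1S(y_2)y_3\,h(x_2S(y_1))=h(xS(y_1))\,y_2 .$$
Hence $\delta(\bar s(y))=s(y_0)_0\otimes s(y_0)_1h(s(y_0)_2S(y_1))=s(y_0)_0h(s(y_0)_1S(y_1))\otimes y_2=\bar s(y_0)\otimes y_1$.

*$\bar s$ is a section.* As $p$ is colinear and $ps=1$, $p\bar s(y)=y_0h(y_1S(y_2))=y$.

*Is $\bar s$ still $A$-linear?* Using the Yetter–Drinfeld condition in $Y$ and in $P$,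
$$\bar s(ya)=s(y_0)_0a_3\,h\big(S(a_2)s(y_0)_1a_4\,S(a_5)S(y_1)S^2(a_1)\big)=s(y_0)_0a_3\,h\big(S(a_2)\,s(y_0)_1S(y_1)\,S^2(a_1)\big).$$
This equals $\bar s(y)a$ if
$$h\big(S(a_2)\,x\,S^2(a_1)\big)=\varepsilon(a)h(x)\qquad(a,x\in A).\tag{4.1}$$

If $S^2=1$ and $h$ is a trace, (4.1) holds, because $h(S(a_2)xa_1)=h(xa_1S(a_2))$; for $k\Gamma$ this gives the result of Section 3 again. But in general $h$ is not a trace and $S^2\neq1$, and (4.1) is exactly what averaging lacks. For the Hopf algebra $A$ constructed below, (4.1) must fail: there is an $A$-projective object $Q$ of $\mathcal{YD}$ for which no Yetter–Drinfeld section exists (Section 12).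

## 5. Tensoring with $E$ and the dichotomy of Theorem B

Averaging turns an $A$-projective object into a projective one in one stroke, when it works. There is a weaker device that always works: tensoring with a certain object $E$ containing $k$ turns $A$-projective objects into $\mathcal{YD}$-projective ones. The price is a shift in degree, harmless if $\mathrm{cd}_{\rm GS}(A)$ is finite. In this section $A$ is cosemisimple.

**Proposition 5.1.** If $\mathrm{cd}_{\rm GS}(A)=m<\infty$, every $Y\in\mathcal{YD}$ which is $A$-projective is projective in $\mathcal{YD}$.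

**Step 1.** *This step controls tensor products with free objects.* For $Y\in\mathcal{YD}$ and a comodule $V$,
$$Y\otimes L(V)\simeq L(Y\otimes V),\qquad L(V)\otimes Y\simeq L(V\otimes Y)\quad\text{in }\mathcal{YD}.\tag{5.1}$$
The colinear map $y\otimes v\mapsto y\otimes v\otimes1$ induces by (2.1) the Yetter–Drinfeld map $L(Y\otimes V)\to Y\otimes L(V)$, $y\otimes v\otimes a\mapsto ya_1\otimes v\otimes a_2$. Its inverse is $y\otimes v\otimes a\mapsto yS(a_1)\otimes v\otimes a_2$, by $a_1S(a_2)=\varepsilon(a)=S(a_1)a_2$. Likewise $v\otimes y\mapsto(v\otimes1)\otimes y$ induces $v\otimes y\otimes a\mapsto v\otimes a_1\otimes ya_2$, with inverse $v\otimes a\otimes y\mapsto v\otimes yS^{-1}(a_2)\otimes a_1$, by $a_2S^{-1}(a_1)=\varepsilon(a)=S^{-1}(a_2)a_1$.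

Two consequences. First, $Y\otimes-$ preserves projectives. So a projective resolution of $k$ of length $m$ becomes, after $Y\otimes-$, one of $Y$, and $\mathrm{pd}_{\mathcal{YD}}(Y)\le\mathrm{pd}_{\mathcal{YD}}(k)$ for all $Y$. Second, the other formula read for modules only says $A\otimes Z\simeq Z\otimes A$ is free for every module $Z$. So $M\otimes Z$ is $A$-projective whenever the module $M$ is.

**Step 2.** *This step builds a Yetter–Drinfeld module out of a module.* For a right $A$-module $M$ let $R(M)=M\otimes A$ with coaction $\mathrm{id}\otimes\Delta$ and action $(n\otimes x)a=na_2\otimes S(a_1)xa_3$. Both sides of the Yetter–Drinfeld condition for $(n\otimes x)a$ equal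
$$na_3\otimes S(a_2)x_1a_4\otimes S(a_1)x_2a_5 ,$$
so $R(M)\in\mathcal{YD}$. $R$ is an additive functor commuting with direct sums. Let $E=R(k)$: the space $A$ with coaction $\Delta$ and action $x\cdot a=S(a_1)xa_2$.

**Step 3.** *This step shows that $Y\otimes E$ forgets the coaction of $Y$.* For $Y\in\mathcal{YD}$,
$$Y\otimes E\simeq R(Y),\qquad y\otimes x\mapsto y_0\otimes y_1x,\qquad\text{inverse } y\otimes x\mapsto y_0\otimes S(y_1)x.\tag{5.2}$$
The map is colinear: $y_0\otimes x_1\otimes y_1x_2$ goes to $y_0\otimes y_1x_1\otimes y_2x_2$. It is linear: $(y\otimes x)a=ya_1\otimes S(a_2)xa_3$ goes to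
$$(ya_1)_0\otimes(ya_1)_1S(a_2)xa_3=y_0a_2\otimes S(a_1)y_1a_3S(a_4)xa_5=y_0a_2\otimes S(a_1)y_1xa_3=(y_0\otimes y_1x)a .$$
Taking $Y=L(k)$, whose underlying module is $A$, gives $R(A)\simeq L(k)\otimes E\simeq L(E)$, which is projective. If $Y$ is $A$-projective, it is a module summand of a direct sum of copies of $A$, so $R(Y)$ is a summand of a direct sum of copies of $R(A)$. Hence: *if $Y\in\mathcal{YD}$ is $A$-projective, then $Y\otimes E$ is projective in $\mathcal{YD}$.*

**Step 4.** *This step shifts degrees.* The map $k\to E$, $1\mapsto1$, is a Yetter–Drinfeld map, since $1\cdot a=S(a_1)a_2=\varepsilon(a)1$. Put $Y_0=Y$ and $Y_{i+1}=Y_i\otimes(E/k)$. The sequences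
$$0\to Y_i\to Y_i\otimes E\to Y_{i+1}\to0$$
are exact in $\mathcal{YD}$. All $Y_i$ are $A$-projective by Step 1, so all $Y_i\otimes E$ are projective by Step 3. Thus $\mathrm{Ext}^j_{\mathcal{YD}}(Y_i,Z)\simeq\mathrm{Ext}^{j+1}_{\mathcal{YD}}(Y_{i+1},Z)$ for $j\ge1$, and
$$\mathrm{Ext}^1_{\mathcal{YD}}(Y,Z)\simeq\mathrm{Ext}^{m+1}_{\mathcal{YD}}(Y_m,Z)=0\quad\text{for all }Z,$$
since $\mathrm{pd}_{\mathcal{YD}}(Y_m)\le m$. So $Y$ is projective in $\mathcal{YD}$. $\square$

**Proof of Theorem B.** Suppose $m=\mathrm{cd}_{\rm GS}(A)<\infty$. Then $n=\mathrm{cd}(A)\le m$ is finite. Take a resolution of $k$ by objects $L(V_i)$; they are free over $A$, so the $n$-th syzygy is $A$-projective. By Proposition 5.1 it is projective in $\mathcal{YD}$. So $\mathrm{cd}_{\rm GS}(A)\le n$. $\square$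

Proposition 5.1 also tells us how to look for a counterexample: *if $A$ is cosemisimple and some $A$-projective $Q\in\mathcal{YD}$ is not projective in $\mathcal{YD}$, then $\mathrm{cd}_{\rm GS}(A)=\infty$.* It remains to find such an $A$ with $\mathrm{cd}(A)<\infty$. Sections 6–12 do this with the diagram $\nu$.

## 6. A two-colored Temperley–Lieb category which is semisimple

From now on $\mathrm{char}\,k=0$. The loop values are $a=1$ and $b=0$; we keep the letters.

**Definition 6.1.** The category $\mathcal T$ has objects $n\ge0$ ($n$ points on a line). Regions of a planar diagram are colored alternately $+,-$, the leftmost being $+$. $\mathrm{Hom}_{\mathcal T}(n,n')$ has as basis the planar Temperley–Lieb diagrams without closed curves with $n$ points at the bottom and $n'$ at the top. Composition is stacking, and each closed curve is removed with a factor $a$ if its exterior side is colored $+$, and $b$ if it is colored $-$. All colors are read in the stacked diagram; equivalently, innermost curves are removed first, which does not change the other colors.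

Adding a strand on the right does not change colors further left, so it is a functor $-\otimes|:\mathcal T\to\mathcal T$. Let $\mathrm{cap}_i$ (resp. $\mathrm{cup}_i$) join the points $i,i+1$ at the bottom (resp. top), all other strands going through, and let $U_i=\mathrm{cup}_i\mathrm{cap}_i$. Example: $U_1^2=aU_1=U_1$, since the loop has exterior $+$; but $U_2^2=bU_2=0$, since that loop lies to the right of strand $1$.

**Definition 6.2.** $\mathcal D$ has objects $m\ge0$, standing for $2m$ points, with $\mathrm{Hom}_{\mathcal D}(m,l)=\mathrm{Hom}_{\mathcal T}(2m,2l)$.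

With an even number of points, both the leftmost and the rightmost region are $+$, so $\mathcal D$ is strict monoidal by juxtaposition. It is rigid (objects have duals): $m$ is its own dual through nested caps $\mathrm{ev}_m:m\otimes m\to0$ and nested cups. For $h:n\to n'$ let $h^\vee:n'\to n$ be $h$ rotated by $\pi$. Sliding $h$ around the nested caps gives
$$\mathrm{ev}_{n'}(1\otimes h)=\mathrm{ev}_n(h^\vee\otimes1).\tag{6.1}$$
Write $B$ for the object $1$ of $\mathcal D$, so the object $m$ is $B^{\otimes m}$.

Some $U_i$ are nilpotent, yet we want semisimplicity. It comes from the Jones–Wenzl type recursion below, provided certain numbers never vanish. Put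
$$t_1=1,\qquad t_{n+1}=\ell_{n+1}-t_n^{-1},\qquad \ell_{n+1}=a\ (n\text{ even}),\quad \ell_{n+1}=b\ (n\text{ odd}).$$
The first values are $1,-1,2,-\tfrac12,3,\dots$, and by induction $t_{2j-1}=j$, $t_{2j}=-1/j$: indeed $0-1/j=-1/j$ and $1+j=j+1$. In characteristic $0$ these are never $0$. Let $\mathrm{tr}$ denote closing the last strand on the right, and define $p_0=1$, $p_1=1$ and, for $n\ge1$,
$$p_{n+1}=p-t_n^{-1}\,p\,U_n\,p,\qquad p=p_n\otimes1.$$
For example $p_2=1-U_1$, idempotent because $U_1^2=U_1$.

**Lemma 6.3.** For $n\ge1$: $p_n^2=p_n$; $\ \mathrm{cap}_ip_n=0=p_n\mathrm{cup}_i$ for $i<n$; $\ p_n(p_{n-1}\otimes1)=p_n=(p_{n-1}\otimes1)p_n$; $\ \mathrm{tr}(p_n)=t_np_{n-1}$.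

*Proof.* For $n=1$ the only point is $\mathrm{tr}(p_1)=a=t_1$: the loop has exterior $+$. Assume the claim for $n$. Closing strand $n$ through strand $n+1$ gives $\mathrm{cap}_n\,p\,\mathrm{cup}_n=\mathrm{tr}(p_n)=t_np_{n-1}$. By absorption
$$p_{n-1}\mathrm{cap}_np=\mathrm{cap}_n(p_{n-1}\otimes1\otimes1)p=\mathrm{cap}_np,\qquad p\,\mathrm{cup}_n\,p_{n-1}=p\,\mathrm{cup}_n .$$

* Idempotence: $(pU_np)^2=p\,\mathrm{cup}_n\,(t_np_{n-1})\,\mathrm{cap}_n\,p=t_n\,pU_np$. So $t_n^{-1}pU_np$ is an idempotent absorbed by $p$, and $p_{n+1}^2=p_{n+1}$.
* Caps: for $i<n$, $\mathrm{cap}_ip=(\mathrm{cap}_ip_n)\otimes1=0$, so $\mathrm{cap}_ip_{n+1}=0$. Also $\mathrm{cap}_np_{n+1}=\mathrm{cap}_np-t_n^{-1}t_np_{n-1}\mathrm{cap}_np=0$. Cups are symmetric.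
* Absorption for $p_{n+1}$ is clear, as $p_{n+1}=pp_{n+1}=p_{n+1}p$.
* Trace: $p$ does not touch the strand $n+1$ that is closed, so $\mathrm{tr}(pU_np)=p_n\,\mathrm{tr}(U_n)\,p_n=p_n$. The loop in $\mathrm{tr}(p_n\otimes1)$ has as exterior the region to the right of strand $n$, colored $(-1)^n$, so it is worth $\ell_{n+1}$. Hence $\mathrm{tr}(p_{n+1})=(\ell_{n+1}-t_n^{-1})p_n=t_{n+1}p_n$. $\square$

Recall the Karoubi envelope: its objects are pairs (object, idempotent), so that idempotents acquire images. Put $X_n=(n,p_n)$.

**Proposition 6.4.** The additive Karoubi envelope $\mathcal C$ of $\mathcal D$ is a split semisimple rigid monoidal category with simple objects $X_{2j}$, $j\ge0$, and unit $X_0$. Each $X_{2j}$ is a summand of $B^{\otimes j}$.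

**Step 1.** *This step decomposes every object.* For $n\ge1$, $p_n\otimes1=p_{n+1}+e$ with orthogonal idempotents $p_{n+1}$ and $e=t_n^{-1}pU_np$. Put $\alpha=p\,\mathrm{cup}_n\,p_{n-1}$ and $\beta=t_n^{-1}p_{n-1}\mathrm{cap}_n\,p$. Then $\beta\alpha=t_n^{-1}p_{n-1}(t_np_{n-1})p_{n-1}=p_{n-1}$ and $\alpha\beta=t_n^{-1}p\,\mathrm{cup}_n\,p_{n-1}\,\mathrm{cap}_n\,p=e$. So $e\simeq X_{n-1}$, and
$$X_n\otimes|\simeq X_{n+1}\oplus X_{n-1}\ (n\ge1),\qquad X_0\otimes|=X_1 .$$
By induction every object $n$ is a finite direct sum of $X_j$'s with $j\equiv n$ mod $2$, and $X_n$ is a summand of $n$.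

**Step 2.** *This step computes morphisms.* A diagram $i\to j$ other than an identity has a non-through strand, hence a cap on adjacent bottom points or a cup on adjacent top points. It is killed by $p_i$ on the right or $p_j$ on the left. So $\mathrm{Hom}(X_i,X_j)=p_j\mathrm{Hom}(i,j)p_i=0$ for $i\ne j$, and $\mathrm{End}(X_i)=kp_i$. Finally $p_i\ne0$: the identity diagram has coefficient $1$ in it, by induction, because $pU_np$ factors through $n-1$ points and contains no identity. $\square$

## 7. Realizing the loop values: the Hopf algebra $A$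

Let $V=k^3$ with basis $(e_i)$, dual basis $(e^i)$, and $G=\mathrm{diag}(g_1,g_2,g_3)=\mathrm{diag}(\tfrac23,\tfrac23,-\tfrac13)$. Then $\mathrm{tr}\,G=1=a$ and $\mathrm{tr}\,G^{-1}=\tfrac32+\tfrac32-3=0=b$. (A $2\times2$ diagonal matrix would not do: $g_1^{-1}+g_2^{-1}=0$ forces $g_1+g_2=0$, and then $t_1=a=0$.)

Put $F(n)=V\otimes V^*\otimes V\otimes\cdots$ ($n$ factors). For a smooth planar diagram, generic for the height function and with vertical ends, orient the strands with $+$ on their left. So odd points are oriented up and even points down. The matrix entry of $F$ of the diagram is the sum over labelings of the strands by $\{1,2,3\}$ compatible with the basis vectors at the ends, where a strand labeled $i$ contributes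
$$g_i^{\,M_c-m_a},\qquad M_c=\#\text{clockwise maxima},\quad m_a=\#\text{counterclockwise minima}.$$
In particular:

* a cap at $(i,i+1)$ is $v\otimes f\mapsto f(Gv)$ for $i$ odd and $f\otimes v\mapsto f(v)$ for $i$ even;
* a cup at $(i,i+1)$ is $\sum e_i\otimes e^i$ for $i$ odd and $\sum e^i\otimes G^{-1}e_i$ for $i$ even.

By construction $F$ is multiplicative under stacking. As a check of one zigzag, $e_p\mapsto\sum_i e_p\otimes e^i\otimes g_i^{-1}e_i\mapsto g_pg_p^{-1}e_p=e_p$.

**Step 1.** *This step shows that $F$ is well defined on $\mathcal T$.* Let $M_a,m_c$ be the numbers of counterclockwise maxima and clockwise minima of a strand. The total clockwise turning of the strand is $\pi\theta$ with $\theta=M_c-M_a+m_c-m_a$. Put $\mu=M_c+M_a-m_c-m_a$. Then $M_c-m_a=\frac12(\theta+\mu)$. Here $\mu$, the number of maxima minus the number of minima, is $0,1,-1,0$ for through strands, bottom arcs, top arcs and closed curves respectively; and $\theta$ is invariant under isotopies fixed near the boundary. So $F$ is isotopy invariant. A closed curve with exterior $+$ has its exterior on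 its left, so it is clockwise: $\theta=2$, and it contributes $\sum g_i=a$. One with exterior $-$ is counterclockwise and contributes $\sum g_i^{-1}=b$. These are the removal factors.

**Step 2.** *This step produces $A$.* $F$ induces a $k$-linear monoidal functor $F:\mathcal C\to\mathrm{Vect}_f$. It is exact, as $\mathcal C$ is semisimple. It is faithful: if $X\ne0$, the coevaluation $1\to X\otimes X^*$ is nonzero, hence a split monomorphism since $1=X_0$ is simple; so $k$ is a summand of $F(X)\otimes F(X^*)$ and $F(X)\ne0$. A nonzero morphism has a nonzero image object, so it is not sent to $0$. By Tannaka reconstruction (Ulbrich; Joyal–Street),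
$$A=\int^{X\in\mathcal C}F(X)^*\otimes F(X)$$
is a Hopf algebra, and $F$ identifies $\mathcal C$ with the finite-dimensional right $A$-comodules. Explicitly the coend is the direct sum of all $F(X)^*\otimes F(X)$ modulo $fF(h)\otimes x-f\otimes F(h)x$ for $h:X\to Y$, $f\in F(Y)^*$, $x\in F(X)$. The class of $f\otimes x$ is the coefficient $f(x_0)x_1$, and
$$(f'\otimes x')(f\otimes x)=(f'\otimes f)\otimes(x'\otimes x),\tag{7.1}$$
where $f'\otimes f$ is the functional $x'\otimes x\mapsto f'(x')f(x)$. As a coalgebra $A=\bigoplus_jF(X_{2j})^*\otimes F(X_{2j})$ is a direct sum of matrix coalgebras. So *$A$ is cosemisimple*, and every simple comodule is a summand of some $B^{\otimes m}$. We write $B^{\otimes m}$ also for the comodule $F(B^{\otimes m})$.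

**Step 3.** *This step records the relations among the coefficients of $B$.* $B$ is an algebra in $\mathcal C$: multiplication is the cap on the points $2,3$, the unit is the cup. So $F(B)=V\otimes V^*=M_3(k)$ with matrix units $e_{pq}=e_p\otimes e^q$ is a comodule algebra. The cap $\phi:B\to1$ is $\phi(T)=\mathrm{tr}(GT)$. Write $\rho(e_{pq})=\sum e_{st}\otimes u_{st,pq}$ for the coaction. Comparing $\rho(e_{jq})\rho(e_{q'k})$ with $\delta_{qq'}\rho(e_{jk})$ gives
$$\sum_p u_{ip,jq}\,u_{pt,q'k}=\delta_{qq'}\,u_{it,jk}.\tag{7.2}$$

## 8. Maps between free Yetter–Drinfeld modules are annular diagrams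

**Step 1.** *This step writes $L(W)$ as a coend of comodules.* The left dual $X^*$ of a comodule has coaction $f_0(x)f_1=f(x_0)S(x_1)$. The map $w\otimes(f\otimes x)\mapsto f\otimes w\otimes x$ identifies
$$L(W)\simeq\int^{X\in\mathcal C}X^*\otimes W\otimes X$$
as comodules. On spaces this is clear. For the coactions, $f_0\otimes w_0\otimes x_0\otimes f_1w_1x_1$ corresponds to $w_0\otimes f_0(x_0)x_1\otimes f_1w_1x_2=w_0\otimes f(x_0)x_2\otimes S(x_1)w_1x_3$, and this is $w_0\otimes a_2\otimes S(a_1)w_1a_3$ for $a=f(x_0)x_1$.

**Step 2.** *This step restricts the coend to the diagram category $\mathcal D$.* For $X\in\mathcal C$ choose $i_r:X\to n_r$, $\pi_r:n_r\to X$ with $n_r\in\mathcal D$ and $\sum_r\pi_ri_r=1$, and send $[f\otimes w\otimes x]$ to $\sum_r[f\pi_r\otimes w\otimes i_rx]$ in the coend over $\mathcal D$. For $h:X\to Y$, with data $i'_s,\pi'_s$ for $Y$, the relations for $i'_sh\pi_r\in\mathcal D$ give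
$$\sum_r[fh\pi_r\otimes w\otimes i_rx]=\sum_{r,s}[f\pi'_s(i'_sh\pi_r)\otimes w\otimes i_rx]=\sum_{r,s}[f\pi'_s\otimes w\otimes i'_sh\pi_ri_rx]=\sum_s[f\pi'_s\otimes w\otimes i'_shx].$$
So the map is well defined and, with $h=1$, independent of choices. It is inverse to the canonical map from the coend over $\mathcal D$, because $\sum_r[f\pi_r\otimes w\otimes i_rx]=\sum_r[f\otimes w\otimes\pi_ri_rx]=[f\otimes w\otimes x]$ over $\mathcal C$.

**Step 3.** *This step expresses $\mathrm{Hom}$ by diagrams.* Identify $n$ with $n^*$ via $y\mapsto f_y=\mathrm{ev}_n(y\otimes-)$; it is bijective since $\mathrm{ev}_n$ is a duality, and colinear since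
$$f_y(x_0)S(x_1)=\mathrm{ev}_n(y_0\otimes x_0)\,y_1x_1S(x_2)=\mathrm{ev}_n(y_0\otimes x)\,y_1 .$$
By (6.1), $f_{y'}h=f_{h^\vee y'}$. So $L(B^{\otimes l})$ is the cokernel of the comodule map from $\bigoplus_{h:n\to n'}n'\otimes l\otimes n$ to $\bigoplus_nn\otimes l\otimes n$ given by $(h^\vee\otimes1\otimes1)-(1\otimes1\otimes h)$. The functor $\mathrm{Hom}^A(B^{\otimes m},-)$ is exact and commutes with direct sums, and colinear maps between objects of $\mathcal D$ are the morphisms of $\mathcal D$. Hence
$$\mathrm{Hom}^A(B^{\otimes m},L(B^{\otimes l}))=\mathrm{Ann}(m,l):=\bigoplus_n\mathrm{Hom}_{\mathcal D}(m,n\otimes l\otimes n)\Big/\big((h^\vee\otimes1\otimes1)\xi-(1\otimes1\otimes h)\xi\big),\tag{8.1}$$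
with $h:n\to n'$ and $\xi:m\to n'\otimes l\otimes n$.

**Step 4.** *This step computes the composition.* By (2.1) a Yetter–Drinfeld map $L(B^{\otimes l})\to L(B^{\otimes r})$ is an element $y=[w:l\to n'\otimes r\otimes n']$ of $\mathrm{Ann}(l,r)$. By (7.1), multiplying a coefficient $f_{y'}\otimes x'$ coming from $w$ by a coefficient $f_y\otimes x$ coming from $v:m\to n\otimes l\otimes n$ gives $(f_{y'}\otimes f_y)\otimes(x'\otimes x)$. Since caps are nested, $f_{y'}\otimes f_y=\mathrm{ev}_{n+n'}\big((y\otimes y')\otimes-\big)$. So the Yetter–Drinfeld map acts on $\mathrm{Ann}(m,l)$ by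
$$[v]\mapsto[(1_n\otimes w\otimes1_n)v].\tag{8.2}$$

**Definition 8.1.** The annular category $\mathfrak A$ has objects $m\ge1$ (a circle with $2m$ marked points and a base point among the other points), and $0_+=0$, $0_-$ (circles without marked points, colored $\pm$). $\mathfrak A(m,l)$ is spanned by isotopy classes rel boundary of properly embedded compact 1-manifolds in an annulus with outer boundary $m$ and inner boundary $l$, ending at the marked points, whose complement is 2-colored so that base points are in $+$ regions and the circles $0_\pm$ have the given color. Contractible closed curves are removed with factor $a$ or $b$ according to exterior color $+$ or $-$ (colors read in the original diagram; equivalently innermost first). So the diagrams without contractible closed curves form a basis. Composition $\mathfrak A(m,l)\times\mathfrak A(l,r)\to\mathfrak A(m,r)$, $(x,y)\mapsto xy$, inserts $y$ in the hole of $x$.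

Essential closed curves (going around the hole) are kept. For instance, $\mathfrak A(0_+,0_+)$ has a basis of diagrams with $0,2,4,\dots$ concentric essential curves.

**Lemma 8.2.** For $m,l\in\{0_+,1,2,\dots\}$, $\mathrm{Ann}(m,l)\simeq\mathfrak A(m,l)$, and the action (8.2) of Yetter–Drinfeld maps is the composition $x\mapsto xy$.

*Proof.* For $0_+$ choose a base point on the circle.

**Step 1.** *Gluing gives a map $\Psi:\mathrm{Ann}(m,l)\to\mathfrak A(m,l)$.* Draw $v:m\to n\otimes l\otimes n$ in $[0,3]\times[0,1]$ with vertical ends, the $m$ block on the bottom edge and the three blocks on the three thirds of the top edge, the outer two placed symmetrically under $x\mapsto3-x$. Identify $(x,1)\sim(3-x,1)$ for $0\le x\le1$. The result is an annulus. Its outer boundary consists of the left, bottom and right edges, with base point $(0,1)\sim(3,1)$. Its inner boundary is the middle third of the top edge, with base point $(1,1)\sim(2,1)$. The image of the left third is a cut $\gamma$ joining the base points, which lie in $+$ regions since all blocks have an even number of points. The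 gluing is locally realized by the rotation by $\pi$ about $(\frac32,1)$. Isotopies and removal of closed curves in the rectangle become isotopies and removal of contractible curves in the annulus. Because of the rotation, $(1\otimes1\otimes h)\xi$ and $(h^\vee\otimes1\otimes1)\xi$ become the same glued picture with $h$ on one or the other side of $\gamma$, in a collar of $\gamma$. These are isotopic, so $\Psi$ is well defined.

**Step 2.** *Cutting gives a map $\Phi$ in the other direction.* Isotope a diagram $U$ rel boundary to be transverse to $\gamma$. The endpoints of $\gamma$ are in $+$ regions, so $|U\cap\gamma|=2n$ is even, and cutting along $\gamma$ gives $v(U)\in\mathrm{Hom}_{\mathcal D}(m,n\otimes l\otimes n)$. We claim that $[v(U)]$ depends only on the isotopy class. Given an isotopy $U_t$ rel boundary between two diagrams transverse to $\gamma$, make it generic: $U_t$ is transverse to $\gamma$ except at finitely many times, at each of which there is exactly one nondegenerate tangency. Between these times the cut-open diagrams are isotopic. At such a time, up to reversing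 $t$, an arc is pushed through $\gamma$ and creates two adjacent new intersection points.

* If afterwards the small arc lies at the right third, the new cut-open diagram is $(1\otimes1\otimes h)\xi$ with $h:n\to n+1$ having one cup and $\xi:m\to(n+1)\otimes l\otimes n$, and the old one is $(h^\vee\otimes1\otimes1)\xi$.
* If it lies at the left third, the new one is $(h^\vee\otimes1\otimes1)\xi'$ with $h:n+1\to n$ having one cap and $\xi':m\to n\otimes l\otimes(n+1)$, and the old one is $(1\otimes1\otimes h)\xi'$.

In both cases the classes in $\mathrm{Ann}(m,l)$ agree. If $c\subset U$ is an innermost contractible closed curve, bounding a disc that meets $U$ only in $c$, shrink $c$ inside this disc until it is disjoint from $\gamma$. Then its removal is the composition rule of $\mathcal D$, with the same factor. So $\Phi$ is well defined.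

**Step 3.** *The two maps are inverse, and compositions agree.* Cutting a glued diagram returns it, and gluing a cut diagram returns it. In the rectangle of $(1_n\otimes w\otimes1_n)v$ the rectangle of $w$ sits on the middle third of $v$, between two strips of vertical lines. After gluing, the outer boundary of the annulus of $w$ (its left, bottom and right edges) is attached to the inner boundary of the annulus formed by $v$ and the strips, base points matching; the strips only lengthen the annulus of $v$. This is the composition $xy$. $\square$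

## 9. Bases of annular diagrams, and the multiplication table

Let $m\in\{0_+,1,2,\dots\}$. Let $\mathfrak d(m)$ be the set of non-crossing pairings $d$ of $2m$ points on the boundary of a disc; it is a basis of $D(m):=\mathrm{Hom}_{\mathcal D}(m,0)$, and $\mathfrak d(0)=\{\emptyset\}$ with one region, colored $+$. Each of the $m$ arcs of $d$ separates the disc, so the dual graph of $d$ (vertices are regions, edges are arcs) is a *tree*. An arc $e$ separates a $+$ region $e^+$ from a $-$ region $e^-$. Example for $m=2$, with the base point before point $1$: for $\{12,34\}$ the tree is a path with the $+$ base region in the middle and two $-$ ends; for $\{14,23\}$ it is a path $+,-,+$.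

Recall that a diffeomorphism of the annulus fixing the boundary pointwise is isotopic rel boundary to a power of the Dehn twist along the core. Signs are multiplied as usual, and $\eta$ denotes a sign.

**(i) Hole without marked points.** $S_\eta(m):=\mathfrak A(m,0_\eta)$ *has basis the triples $(d,r,j)$, with $d\in\mathfrak d(m)$, $r$ the region of $d$ containing the hole, $j\ge0$ the number of essential closed curves around the hole, and $\mathrm{color}(r)=\eta(-1)^j$.*

A diagram without contractible closed curves consists of arcs with ends on the outer circle and essential closed curves. Filling the hole and dropping closed curves gives $d$ and $r$. The complement of the diagram consists of discs and annuli, with combinatorics determined by $(d,r,j)$. Given two diagrams with the same data, map arcs to arcs and closed curves to closed curves in order, then extend over the complementary discs and annuli. This yields a diffeomorphism $\psi$ fixing the boundary pointwise that carries one diagram to the other. It is isotopic to a power of a Dehn twist supported in a collar of the inner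 circle, disjoint from the diagram. So $\psi$ composed with the inverse power is isotopic to the identity and still carries the first diagram to the second: the diagrams are isotopic. Conversely $(d,r,j)$ is an isotopy invariant.

Let $S(m)=S_+(m)\oplus S_-(m)$, with basis all $(d,r,j)$, and $z(d,r,j)=(d,r,j+1)$. The map $z$ is injective and exchanges $S_+$ and $S_-$. Example: $S(0)=k[z]$, with $S_+(0)$ the even and $S_-(0)$ the odd polynomials.

**(ii) Four small diagrams and the twist.** Let $\mathrm{cup}_\eta\in\mathfrak A(1,0_\eta)$ be the diagram with one arc, hole of color $\eta$ and no closed curve. Let $\mathrm{cap}_\eta\in\mathfrak A(0_\eta,1)$ be the diagram with one arc, joining the two inner points, and outer color $\eta$; so this arc and the inner interval colored $-\eta$ bound a disc. Let $\tau\in\mathfrak A(1,1)$ be the full Dehn twist of the identity.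

**(iii) Hole with two marked points.** *For $T(m):=\mathfrak A(m,1)$,*
$$T(m)=W(m)\oplus S_+(m)\mathrm{cap}_+\oplus S_-(m)\mathrm{cap}_-,$$
*where $f\mapsto f\mathrm{cap}_\eta$ is injective on $S_\eta(m)$, and $W(m)$ has basis $x_{d,e}\tau^i$ ($d\in\mathfrak d(m)$, $e$ an arc of $d$, $i\in\mathbb Z$).*

*Case 1: the inner points are joined to each other by an arc $\alpha$.* Then $\alpha$ and exactly one of the two intervals of the inner circle bound a disc. It meets no other part of the diagram, since anything else in it would be a contractible closed curve. If this interval has color $-\eta$, push $\alpha$ through the disc into a collar of the inner circle: the diagram is $f\mathrm{cap}_\eta$, where $f$ is recovered by deleting $\alpha$ and adding the disc to the hole.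

*Case 2: otherwise* both inner points are joined to outer points, so there are no closed curves. Closing the two through strands by a chord in the hole gives a pairing $d$ with a distinguished arc $e$. All complementary regions are discs, with combinatorics determined by $(d,e)$; which inner point is attached to which end of $e$ is fixed by the colors. Fix one such diagram $x_{d,e}$. Any other one with the same $(d,e)$ is its image under a diffeomorphism fixing the boundary pointwise, hence under a power of the Dehn twist, so it equals $x_{d,e}\tau^i$ for some $i$. These are pairwise distinct, since the homotopy classes rel endpoints of a through strand form a $\mathbb Z$-torsor on which $\tau$ acts by a generator.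

For $m=1$ take $x_{d,e}=1$, so $W(1)=k[\tau^{\pm1}]$; also $W(0)=0$. In general $W(m)$ is a free right $k[\tau^{\pm1}]$-module with basis $x_{d,e}$.

**(iv) Multiplication table.** With $\delta_+=a$, $\delta_-=b$ and $f$ in the appropriate $S_\pm(m)$,
$$x_{d,e}\tau^i\mathrm{cup}_\eta=(d,e^\eta,0),\quad f\mathrm{cap}_\eta\mathrm{cup}_\eta=\delta_\eta f,\quad f\mathrm{cap}_{-\eta}\mathrm{cup}_\eta=zf,\quad \mathrm{cap}_\eta\tau=\mathrm{cap}_\eta,\quad \tau f=f\ (f\in S_\pm(1)).\tag{9.1}$$

* The last two hold because the twist may be performed along a core curve near the outer (resp. inner) boundary, where there is no diagram.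
* The first follows from $\tau\,\mathrm{cup}_\eta=\mathrm{cup}_\eta$: inserting $\mathrm{cup}_\eta$ closes the through strands to $e$, with the hole on its side of color $\eta$.
* In $\mathrm{cap}_\eta\mathrm{cup}_\eta$ both arcs cut off the $-\eta$ interval of the middle circle. They form a curve bounding a disc colored $-\eta$, with exterior $\eta$: factor $\delta_\eta$.
* In $\mathrm{cap}_{-\eta}\mathrm{cup}_\eta$ the first arc cuts off the $\eta$ interval and the second the $-\eta$ interval. They form an essential curve around the hole.

**(v) The object $Q$.** The diagram of Section 1 is $\nu=\mathrm{cup}_-\mathrm{cap}_-\in\mathfrak A(1,1)=\mathrm{Ann}(1,1)$, and $\nu\nu=b\,\nu=0$ by (9.1). Let $N:L(B)\to L(B)$ be the corresponding Yetter–Drinfeld endomorphism; it acts by $x\mapsto x\nu$ on $T(m)=\mathrm{Hom}^A(B^{\otimes m},L(B))$. Put $Q=\mathrm{Im}(N)\subset L(B)$.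

The map $T(m)\to S_-(m)$, $x\mapsto x\,\mathrm{cup}_-$, is surjective. Indeed, consider $(d,r,0)$ with $r$ colored $-$. Then $d\neq\emptyset$, the region $r$ is adjacent to some arc $e$, and $x_{d,e}\mathrm{cup}_-=(d,r,0)$. For $j\ge1$ and $(d,r,j)\in S_-(m)$ we have $(d,r,j)=(d,r,j-1)\,\mathrm{cap}_+\mathrm{cup}_-$. Since $\mathrm{Hom}^A(B^{\otimes m},-)$ is exact and $\cdot\,\mathrm{cap}_-$ is injective,
$$\mathrm{Hom}^A(B^{\otimes m},Q)=S_-(m)\mathrm{cap}_-\simeq S_-(m),\qquad x\nu=0\iff x\,\mathrm{cup}_-=0.\tag{9.2}$$

## 10. A four-term resolution of $k$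

Gluing a disc into the hole and removing closed curves defines $\mathrm{fill}:S_\eta(m)\to D(m)$; in particular $\mathrm{fill}(d,r,0)=d$.

**Step 1.** *This step describes two maps to $k$ by filling.* The counit $\varepsilon:L(k)=A\to k$ is a Yetter–Drinfeld map. On $S_+(m)=\mathrm{Ann}(m,0)$ it sends $[v:m\to n\otimes n]$ to $\mathrm{ev}_nv$, because $\varepsilon(f_y\otimes x)=f_y(x)=\mathrm{ev}_n(y\otimes x)$; that is, it is $\mathrm{fill}$. Let $\tilde\phi:L(B)\to k$ be the Yetter–Drinfeld map extending $\phi$, $\tilde\phi(b\otimes c)=\phi(b)\varepsilon(c)$. On $T(m)$ it is $[v]\mapsto\mathrm{ev}_n(1\otimes\phi\otimes1)v$, i.e. it fills the hole by a disc with a chord joining the inner points. Filling the hole of $\mathrm{cup}_+$ or of $\mathrm{cup}_-$ gives exactly this disc with a chord. So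
$$\tilde\phi(x)=\mathrm{fill}(x\,\mathrm{cup}_+)=\mathrm{fill}(x\,\mathrm{cup}_-).\tag{10.1}$$

**Step 2.** *This step defines a map $\zeta:Q\to k$.* By (9.2), $x\nu=0$ implies $x\,\mathrm{cup}_-=0$ and hence $\tilde\phi(x)=0$. A subcomodule is spanned by the images of colinear maps from the $B^{\otimes m}$, so $\ker N\subset\ker\tilde\phi$. So $\zeta(N(x))=\tilde\phi(x)$ is a well-defined Yetter–Drinfeld map $Q\to k$. On $g\,\mathrm{cap}_-$, $g\in S_-(m)$, write $g=x\,\mathrm{cup}_-$; then $\zeta(g\,\mathrm{cap}_-)=\zeta(x\nu)=\mathrm{fill}(g)$.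

**Proposition 10.1.** There is an exact sequence in $\mathcal{YD}$
$$0\to L(k)\oplus Q\xrightarrow{\partial_3}L(B)\xrightarrow{\partial_2}L(B)\xrightarrow{\partial_1}L(k)\oplus Q\xrightarrow{\partial_0}k\to0,$$
$$\partial_3(f,g)=f\mathrm{cap}_++g,\qquad \partial_2(x)=x(1-\tau),\qquad \partial_1(x)=(x\,\mathrm{cup}_+,-x\nu),\qquad \partial_0=(\varepsilon,\zeta).$$

*Proof.* The homology of this sequence consists of comodules, which are sums of simple ones, and every simple comodule is a summand of some $B^{\otimes m}$. So exactness may be checked after applying the exact functors $\mathrm{Hom}^A(B^{\otimes m},-)$ for all $m\ge0$. Identify $\mathrm{Hom}^A(B^{\otimes m},Q)$ with $S_-(m)$ through $\mathrm{cap}_-$, and so $\mathrm{Hom}^A(B^{\otimes m},L(k)\oplus Q)$ with $S(m)$.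

**Step 3.** *Exactness on the left, using the free action of the twist.* $\partial_3$ is injective with image $S_+(m)\mathrm{cap}_+\oplus S_-(m)\mathrm{cap}_-$. By $\mathrm{cap}_\eta\tau=\mathrm{cap}_\eta$, $\partial_2$ kills this image, and $\partial_2$ is injective on the free $k[\tau^{\pm1}]$-module $W(m)$. So $\ker\partial_2=\mathrm{Im}\,\partial_3$, and $\mathrm{Im}\,\partial_2=W(m)(1-\tau)$.

**Step 4.** *Exactness at the second $L(B)$, using the tree.* Let $x=\sum c_{d,e,i}x_{d,e}\tau^i+f\mathrm{cap}_++g\,\mathrm{cap}_-$ and $\bar c_{d,e}=\sum_ic_{d,e,i}$. By (9.1), $x\,\mathrm{cup}_+=\sum\bar c_{d,e}(d,e^+,0)+af+zg$ and $x\,\mathrm{cup}_-=\sum\bar c_{d,e}(d,e^-,0)+zf+bg$. So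
$$\partial_1(x)=x\,\mathrm{cup}_+-x\,\mathrm{cup}_-=\sum_{d,e}\bar c_{d,e}\big[(d,e^+,0)-(d,e^-,0)\big]+(a-z)f-(b-z)g.\tag{10.2}$$
On $W(m)(1-\tau)$ all $\bar c_{d,e}$ and $f,g$ vanish, so $\partial_1\partial_2=0$. Suppose $\partial_1(x)=0$. If $(f,g)\ne0$, let $J$ be the largest $j$ occurring in $f$ or $g$, and let $f_J,g_J$ be the corresponding components. The component of (10.2) with $j=J+1$ is $z(g_J-f_J)$. It is nonzero, since $zf_J\in S_-$, $zg_J\in S_+$ and $z$ is injective: a contradiction. So $f=g=0$. For each $d$ the remaining sum is the edge boundary map of a tree, which is injective. So all $\bar c_{d,e}=0$, i.e. each $\sum_ic_{d,e,i}\tau^i$ is divisible by $1-\tau$, and $x\in W(m)(1-\tau)=\mathrm{Im}\,\partial_2$.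

**Step 5.** *Exactness at the last two places, by a dimension count.* By (10.1), $\partial_0\partial_1(x)=\mathrm{fill}(x\,\mathrm{cup}_+)-\mathrm{fill}(x\,\mathrm{cup}_-)=0$. Modulo $\mathrm{Im}\,\partial_1$, (10.2) gives $zf\equiv af$ for $f\in S_+(m)$ and $zg\equiv bg$ for $g\in S_-(m)$, so each $(d,r,j)$ with $j\ge1$ is a multiple of $(d,r,j-1)$. Also $(d,r,0)\equiv(d,r',0)$ for all regions $r,r'$ of $d$, by connectedness of the tree. So $\dim\mathrm{coker}\,\partial_1\le|\mathfrak d(m)|=\dim D(m)$. On the other hand $\partial_0$ is onto $D(m)=\mathrm{Hom}^A(B^{\otimes m},k)$: fill $(d,r,0)$ with $r$ the region of the base point. So the induced map $\mathrm{coker}\,\partial_1\to D(m)$ is an isomorphism. $\square$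

For $m=0$ this can be seen with polynomials. $W(0)=0$, so $\partial_2=0$, and $\partial_1$ is $(f,g)\mapsto(1-z)f+zg$ with $f\in k[z]$ even and $g$ odd. If this vanishes, its odd part $-zf$ vanishes, so $f=0$ and then $g=0$. In the cokernel $z\equiv1$ and $z^2\equiv0$, $z^3\equiv z^2\equiv0$, and so on, so it is one-dimensional. This agrees with $\mathrm{fill}(1)=1$, $\mathrm{fill}(z)=a=1$, $\mathrm{fill}(z^2)=ab=0$.

## 11. $Q$ as an $A$-module, and $\mathrm{cd}(A)=3$

**Step 1.** *This step computes $N$ by matrices.* In the model of Lemma 8.2, $\nu$ is the class of $w:B\to B\otimes B\otimes B$ joining bottom $1$ to top $1$ and bottom $2$ to top $6$, with cups $(2,3)$ and $(4,5)$. Indeed, gluing $1\sim6$ gives an arc joining the two outer points; its side containing the outer base point is a disc colored $+$, and the hole is on its $-$ side: this is $\mathrm{cup}_-$. Gluing $2\sim5$ gives an arc joining the inner points $3,4$. It cuts off the inner base point (the regions under the cups are $+$), so the color outside it is $-$: this is $\mathrm{cap}_-$. By Section 7,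
$$F(w)(e_{pq})=\sum_{i,j}g_i^{-1}g_j^{-1}\,e_{pi}\otimes e_{ij}\otimes e_{jq},\qquad \mathrm{ev}_1(e_{pi}\otimes e_{st})=\phi(e_{pi}e_{st})=\delta_{is}\delta_{pt}g_p .$$
So the coefficient given by the outer factors $e_{pi}$ and $e_{jq}$ is $g_pu_{ip,jq}$, and
$$N(e_{pq}\otimes c)=\sum_{i,j}\frac{g_p}{g_ig_j}\,e_{ij}\otimes u_{ip,jq}\,c\qquad(c\in A).\tag{11.1}$$

**Step 2.** *This step shows that $Q$ is a finitely generated projective $A$-module.* Let $N'$ be the $A$-linear map $N'(e_{ij}\otimes c)=\delta_{j1}g_1e_{i1}\otimes c$. By (11.1) and then (7.2),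
$$NN'N(e_{pq}\otimes c)=\sum_{k,l}\sum_i\frac{g_p}{g_ig_1}\,g_1\,\frac{g_i}{g_kg_l}\,e_{kl}\otimes u_{ki,l1}u_{ip,1q}\,c=\sum_{k,l}\frac{g_p}{g_kg_l}\,e_{kl}\otimes u_{kp,lq}\,c=N(e_{pq}\otimes c).$$
So $NN'$ is an idempotent $A$-endomorphism of $L(B)\simeq A^9$, with image $\mathrm{Im}\,N=Q$. Hence Proposition 10.1 is a resolution of $k$ of length $3$ by finitely generated projective $A$-modules, and $\mathrm{cd}(A)\le3$.

**Step 3.** *This step constructs a one-dimensional module to test $\mathrm{Ext}^3$.* Let $K=G^2=\mathrm{diag}(d_1,d_2,d_3)$, $d_i=g_i^2$. Acting by $K$ on $V$ and by ${}^tK^{-1}$ on $V^*$ commutes with all caps and cups, because $K$ commutes with $G$. So it defines a monoidal automorphism of $F$, i.e. an algebra map $\chi:A\to k$, with $\chi(u_{st,pq})=\delta_{sp}\delta_{tq}\,d_p/d_q$. Let $k_\chi$ be the corresponding right module. For $\lambda\in F(B)^*$ let $\tilde\lambda:L(B)\to k_\chi$, $\tilde\lambda(y\otimes c)=\lambda(y)\chi(c)$; these are all the $A$-maps $L(B)\to k_\chi$. By (11.1), with $\chi(u_{ip,jq})=\delta_{ij}\delta_{pq}d_i/d_p$,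
$$\tilde\lambda N(e_{pq}\otimes1)=\delta_{pq}\sum_i\frac{g_p}{g_i^2}\,\frac{d_i}{d_p}\,\lambda(e_{ii})=\delta_{pq}\,g_p^{-1}\lambda(1_B).$$
The elements $N(e_{pq}\otimes1)$ generate $Q$, so $\tilde\lambda|_Q$ depends only on the number $\lambda(1_B)$.

**Step 4.** *This step shows $\mathrm{Ext}^3_A(k,k_\chi)\ne0$.* The diagram $\mathrm{cap}_+$ is the class of the cup $0\to0\otimes B\otimes0$, since the inner base point lies outside the arc. So $\partial_3$ restricted to $L(k)$ is $c\mapsto1_B\otimes c$, and $\tilde\lambda\partial_3(c)=\lambda(1_B)\chi(c)$ there. On $Q$, $\tilde\lambda\partial_3=\tilde\lambda|_Q$. Both depend only on $\lambda(1_B)$, so the maps $\tilde\lambda\circ\partial_3$ span a space of dimension $\le1$. On the other hand $\mathrm{Hom}_A(L(k),k_\chi)=k$, and $\mathrm{Hom}_A(Q,k_\chi)\ne0$: take $\tilde\lambda|_Q$ with $\lambda(1_B)=1$, whose value at $N(e_{11}\otimes1)$ is $g_1^{-1}\ne0$. So $\mathrm{Hom}_A(L(k)\oplus Q,k_\chi)$ has dimension $\ge2$, and $\mathrm{Ext}^3_A(k,k_\chi)=\mathrm{coker}(\partial_3^*)\ne0$. Therefore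
$$\mathrm{cd}(A)=3 .$$

## 12. $Q$ in $\mathcal{YD}$, and $\mathrm{cd}_{\rm GS}(A)=\infty$

**Proposition 12.1.** $Q$ is not projective in $\mathcal{YD}$.

*Proof.* Otherwise the surjection $N:L(B)\to Q$ has a Yetter–Drinfeld section $s$.

**Step 1.** *This step turns $s$ into an element of a diagram algebra.* Let $\sigma\in\mathrm{Ann}(1,1)=T(1)$ correspond to $sN\in\mathrm{End}_{\mathcal{YD}}(L(B))$, which acts by $x\mapsto x\sigma$. From $NsN=N$ we get $\sigma\nu=\nu$. From $\ker N\subset\ker(sN)$ we get: $x\nu=0$ implies $x\sigma=0$.

**Step 2.** *This step removes the twist part of $\sigma$.* Since $\tau\,\mathrm{cup}_-=\mathrm{cup}_-$, we have $(1-\tau)\nu=0$, so $(1-\tau)\sigma=0$. Write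
$$\sigma=\sum_ia_i\tau^i+f\mathrm{cap}_++g\,\mathrm{cap}_-,\qquad f\in S_+(1),\ g\in S_-(1).$$
As $\tau f=f$ and $\tau g=g$, this gives $(1-\tau)\sum a_i\tau^i=0$ in $k[\tau^{\pm1}]$. So all $a_i=0$.

**Step 3.** *This step uses $b=0$.* By (9.1),
$$\nu=\sigma\nu=(f\mathrm{cap}_++g\,\mathrm{cap}_-)\mathrm{cup}_-\mathrm{cap}_-=(zf+bg)\mathrm{cap}_-=(zf)\mathrm{cap}_- .$$
As $\nu=\mathrm{cup}_-\mathrm{cap}_-$ and $\cdot\,\mathrm{cap}_-$ is injective on $S_-(1)$, we get $\mathrm{cup}_-=zf$. But $\mathrm{cup}_-=(d,e^-,0)$, with $d$ the unique pairing of two points and $e$ its arc, is a basis element with $j=0$, while $zf$ involves only $j\ge1$. This is a contradiction. $\square$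

The last step shows what $b$ does: if $b$ were invertible, $g=b^{-1}\mathrm{cup}_-$, $f=0$ would solve $zf+bg=\mathrm{cup}_-$, and $b^{-1}\nu$ would be an idempotent. With $b=0$ the factor that would repair $\nu$ is missing.

Now $Q$ is $A$-projective (Section 11, Step 2) but not projective in $\mathcal{YD}$. By Proposition 5.1, $\mathrm{cd}_{\rm GS}(A)=\infty$. So over an arbitrary field of characteristic zero, $A$ is a cosemisimple Hopf algebra with $\mathrm{cd}(A)=3$ and $\mathrm{cd}_{\rm GS}(A)=\infty$. This is the first assertion of Theorem C.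

## 13. Tensoring with $k[\mathbb Z^r]$: all values $n\ge3$

Let $C=k[\mathbb Z^r]$ and $A'=A\otimes C$. As a coalgebra $A'$ is a direct sum of matrix coalgebras, so it is cosemisimple.

**Step 1.** *This step computes $\mathrm{cd}(A')$.* Tensor the resolution of Proposition 10.1 with a Koszul resolution of $k$ over $C$. The result is a projective resolution of $k$ over $A'$ of length $3+r$, so $\mathrm{cd}(A')\le3+r$. Both factors consist of finitely generated projectives, so $\mathrm{Hom}$ out of the tensor product is the tensor product of the $\mathrm{Hom}$'s, and the Künneth formula gives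
$$\mathrm{Ext}^{3+r}_{A'}(k,k_\chi\otimes k)\supseteq\mathrm{Ext}^3_A(k,k_\chi)\otimes\mathrm{Ext}^r_C(k,k)\ne0 ;$$
here $\mathrm{Ext}^r_C(k,k)=k$ since all differentials of the Koszul complex become $0$. So $\mathrm{cd}(A')=3+r$.

**Step 2.** *This step transports $Q$.* Let $Q'=Q\otimes C$ with action $(q\otimes c)(y\otimes c')=qy\otimes cc'$ and coaction $q\otimes c\mapsto q_0\otimes c\otimes(q_1\otimes1)$. It is in $\mathcal{YD}(A')$. As $C$ is spanned by grouplikes, which are central in $A'$, it is enough to take $c'$ grouplike, and then the right side of the Yetter–Drinfeld condition is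
$$q_0y_2\otimes cc'\otimes\big(S(y_1)q_1y_3\otimes S(c')c'\big)=q_0y_2\otimes cc'\otimes\big(S(y_1)q_1y_3\otimes1\big),$$
which is the coaction of $qy\otimes cc'$. It is $A'$-projective, because $Q$ is $A$-projective.

**Step 3.** *This step shows that $Q'$ is not projective in $\mathcal{YD}(A')$.* Restrict actions to $A=A\otimes1$ and push coactions along the algebra map $\mathrm{id}\otimes\varepsilon:A'\to A$. This map is the identity on $A$, so the Yetter–Drinfeld condition is preserved, and we get a functor $\mathcal{YD}(A')\to\mathcal{YD}(A)$ commuting with direct sums. In $L_{A'}(V)=V\otimes A\otimes C$ the coaction of $v\otimes a\otimes c$, $c$ grouplike, is $v_0\otimes a_2\otimes c\otimes S(a_1\otimes c)\,v_1\,(a_3\otimes c)$. After pushing, $c$ disappears from the last factor. So $L_{A'}(V)$ goes to a direct sum of copies of $L_A(V)$ indexed by $\mathbb Z^r$, and the functor preserves projectives. It sends $Q'$ to a nonempty direct sum of copies of $Q$. If $Q'$ were projective, this sum and hence its summand $Q$ would be projective in $\mathcal{YD}(A)$, contrary to Proposition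 12.1.

By Proposition 5.1 applied to $A'$, $\mathrm{cd}_{\rm GS}(A')=\infty$, while $\mathrm{cd}(A')=3+r$ with $r\ge0$ arbitrary. This completes the proof of Theorem C. $\blacksquare$
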